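\title{Four collinear points on links in projective space}

\begin{abstract}
We prove that a non-trivial tame link in $\mathbb{R}P^3$ which is disjoint from some topological plane has four collinear points. More precisely, if a component $K$ of such a link $L$ bounds no tame disk with interior disjoint from $L$, then some projective line contains at least two points of $K$ and at least four points of $L$. Two points of $K$ cut the line through them into an inner and an outer segment. We attach to each segment a subset of $\pi_1(\mathbb{R}P^3-L)$ that varies semicontinuously. The inner segments produce a closed set of lines with three points on $L$ that separates the two ends of the annulus of pairs; if no fourth point ever appeared, the outer segments near this set would give a relation that cannot hold in a free product. The proof uses no general position and no approximation. Examples show that the numbers two and four are optimal and that the hypothesis cannot be weakened to null-homotopy of the components.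
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{link} is a finite, non-empty set of disjoint circles, that is, images of continuous embeddings of $S^1$. A link in $\mathbb{R}^3$ is \emph{non-trivial} if no homeomorphism of $\mathbb{R}^3$ sends its circles into a flat plane, and it is \emph{tame} if its circles are collared by solid tori, or equivalently if it is topologically equivalent to a smooth link. A theorem of Kuperberg, extending earlier theorems of Pannwitz, Morton and Mond, says that every non-trivial tame link in $\mathbb{R}^3$ has four collinear points.

A count of dimensions suggests why four is the number to ask about. Lines form a four-dimensional family, and meeting a given curve is one condition on a line. Four such conditions leave isolated lines, or none, and the theorem says that knotting or linking forces one to exist. Some hypothesis is needed, since a round circle does not even have three collinear points.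

Collinearity is a projective notion, so it is natural to ask the same question in $\mathbb{R}P^3$. View $\mathbb{R}^3\subset\mathbb{R}P^3$ as the complement of the plane at infinity, a copy of $\mathbb{R}P^2$. A \emph{flat plane} is the image of the plane at infinity under a projective transformation of $\mathbb{R}P^3$, and a \emph{topological plane} is its image under a homeomorphism of $\mathbb{R}P^3$. A link in $\mathbb{R}P^3$ is \emph{non-trivial} if no homeomorphism of $\mathbb{R}P^3$ sends its circles into a flat plane. It is \emph{tame} if its circles are collared by solid tori in $\mathbb{R}P^3$, or equivalently if some homeomorphism of $\mathbb{R}P^3$ carries it to a smooth link; the second form is the one we use. All links in this paper are tame. A link \emph{has four collinear points} if four distinct points of it lie on one projective line. The following conjecture comes from \cite{Kup}.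

\begin{quote}
\emph{If a non-trivial link in $\mathbb{R}P^3$ is disjoint from some topological plane, then it has four collinear points.}
\end{quote}

A link that misses a flat plane is moved into $\mathbb{R}^3$ by a projective transformation, which preserves lines. A link that misses only a topological plane is moved into $\mathbb{R}^3$ by a homeomorphism, which does not. The second class of links is strictly larger. Indeed, take three unit vectors of $\mathbb{R}^4$, in one $2$-plane and with sum zero, and a smoothly embedded arc in $\mathbb{R}P^3$ with a lift to $S^3$ that passes through them. No linear form has the same strict sign at all three vectors, so every linear form vanishes somewhere on the lifted arc, and the arc meets every flat plane. A thin closed neighborhood of the arc is a ball, an isotopy shrinks it into a small round ball, and so it misses a topological plane. Every knot in this ball that contains the arc misses a topological plane and meets every flat one.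

The conjecture therefore asks whether the four points are forced by the topology of the complement alone. The answer is not obvious in advance: in Section~\ref{sec:sharp} we exhibit a non-trivial knot in $\mathbb{R}P^3$ that is null-homotopic and has no four collinear points. Nevertheless the conjecture is true. To state the result, fix a homeomorphism $\Phi$ of $\mathbb{R}P^3$ that carries the link $L$ to a smooth link, and call a disk \emph{tame} if it is the image under $\Phi^{-1}$ of a smoothly embedded closed $2$-disk. The choice of $\Phi$ is arbitrary.

\begin{theorem}\label{thm:main}
Let $L\subset\mathbb{R}P^3$ be a tame link disjoint from some topological plane.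
\begin{enumerate}
\item[(a)] If a component $K$ of $L$ does not bound a tame disk with interior disjoint from $L$, then some projective line contains at least two points of $K$ and at least four points of $L$.
\item[(b)] If $L$ is non-trivial, then such a component $K$ exists. Hence $L$ has four collinear points.
\end{enumerate}
\end{theorem}

The proof is by contradiction and works directly with an arbitrary tame link. It uses no general position for the lines, no approximation of $L$, and not the theorem for $\mathbb{R}^3$ quoted above. Section~\ref{sec:group} translates the two hypotheses of part (a) into statements about the group $\pi_1(\mathbb{R}P^3-L)$ and reduces (b) to (a). Section~\ref{sec:segments} splits each secant line of $K$ into an inner and an outer segment. Section~\ref{sec:hopf} carries out the whole argument by hand for a round Hopf link. Section~\ref{sec:classes} assigns subsets of the group to paths that pass through $L$, Section~\ref{sec:proof} contains the proof, and Section~\ref{sec:sharp} discusses sharpness.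

\section{The group of the complement}\label{sec:group}

\subsection{A ball, tubes, longitude and meridian}\label{sub:setup}

Let $L$ be as in Theorem~\ref{thm:main}. Besides the projective structure, which tells us what lines are, we use two unrelated homeomorphisms. The first is $\Phi$, through which smooth notions (tubes, disks, parametrizations) are transported. The second is a homeomorphism $h$ of $\mathbb{R}P^3$ that carries a topological plane disjoint from $L$ to the plane at infinity. Then $h(L)$ is a compact subset of $\mathbb{R}^3$. Let $E$ be the preimage under $h$ of a closed round ball whose interior contains $h(L)$. Thus $E$ is a topological ball with $L\subset\operatorname{int}E$, and the concentric spheres give $\partial E$ a collar on both sides. The ball $E$ is all that we retain of the topological plane.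

Choose disjoint closed tubes (transported smooth tubular neighborhoods, each extending to a slightly larger one) around the components of $L$, all inside $\operatorname{int}E$. Each tube is a product, because $\mathbb{R}P^3$ is orientable and an orientable plane bundle over a circle is trivial. Let $K$ be a component of $L$, let $\kappa:\mathbb{R}\to K$ be a $1$-periodic parametrization inducing a homeomorphism $\mathbb{R}/\mathbb{Z}\to K$, with $\Phi\circ\kappa$ a smooth immersion, and let $\psi:K\times D^2\to N$ be the tube of $K$, where $D^2\subset\mathbb{C}$ is the closed unit disk and $\psi(x,0)=x$. Put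
\[
X=\mathbb{R}P^3-L,\qquad e(s)=\psi(\kappa(s),1),\qquad *=e(0),\qquad G=\pi_1(X,*).
\]
Paths are composed from left to right. The \emph{longitude} $\lambda$ is the loop $e|_{[0,1]}$, and the \emph{meridian} $\mu$ is the loop $\theta\mapsto\psi(\kappa(0),e^{2\pi i\theta})$, $0\le\theta\le1$; the same letters denote their classes in $G$. Both loops lie on the torus $\partial N$, so $\lambda\mu=\mu\lambda$. We write
\[
M=\langle\mu\rangle\subset G,
\]
and we let $\rho:G\to\pi_1(\mathbb{R}P^3)=\mathbb{Z}/2$ be induced by inclusion.

\subsection{Disks and triviality}

We recall three facts from the topology of manifolds.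
\begin{itemize}
\item \emph{Dehn's lemma.} If $Y$ is a smooth $3$-manifold and $\gamma\subset\partial Y$ is a smooth simple closed curve that is null-homotopic in $Y$, then $\gamma$ bounds a smooth disk properly embedded in $Y$ (its interior lies in the interior of $Y$, and it is transverse to $\partial Y$).
\item \emph{Uniqueness of collars.} Two collars of $\partial Y$ in $Y$ are related by an ambient isotopy fixing $\partial Y$. Since a properly embedded surface is a product with respect to some collar, it can be made a product with respect to any given collar by an isotopy fixing $\partial Y$.
\item \emph{The disk theorem} of Palais and Cerf \cite{Hir}. Any two smoothly embedded $2$-disks in a connected $3$-manifold without boundary are related by a compactly supported ambient isotopy.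
\end{itemize}

The first part of the next lemma turns the hypothesis on $K$ into the algebraic statement $\lambda\notin M$; the second part proves that (b) follows from (a).

\begin{lemma}\label{lem:disks}
\begin{enumerate}
\item[(i)] If $\lambda\in M$, then $K$ bounds a tame disk with interior disjoint from $L$.
\item[(ii)] If each of the $n$ components of $L$ bounds a tame disk with interior disjoint from $L$, then a homeomorphism of $\mathbb{R}P^3$ carries $L$ to the boundary of $n$ disjoint round disks in a flat plane. In particular $L$ is trivial.
\end{enumerate}
\end{lemma}

\begin{proof}
Apply $\Phi$, so that everything is smooth.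

(i) Suppose $\lambda\mu^k=1$. The simple closed curve $\gamma(s)=\psi(\kappa(s),e^{2\pi iks})$, $0\le s\le 1$, lies on $\partial N$, starts at $*$, and has class $\lambda\mu^k$. So it is null-homotopic in $X$. Let $Y$ be the complement of the open tubes. Pushing radially in each tube deformation retracts $X$ onto $Y$, so $\gamma$ is null-homotopic in $Y$ and bounds a properly embedded disk $\Delta_0\subset Y$ by Dehn's lemma. The radial coordinate of a slightly larger tube is a collar of $\partial N$ in $Y$, and by uniqueness of collars we may assume that near $\partial N$ the disk $\Delta_0$ consists of the points $\psi(\kappa(s),re^{2\pi iks})$ with $r\geq1$ close to $1$. The map $(s,r)\mapsto\psi(\kappa(s),re^{2\pi iks})$ embeds the annulus $\mathbb{R}/\mathbb{Z}\times[0,1]$ in $N$, since $s$ is read off from the first coordinate and $r$ from the modulus of the second. This annulus joins $\gamma$ to $K$ and meets $L$ only in $K$. Its union with $\Delta_0$ is a smooth disk bounded by $K$ with interior disjoint from $L$.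

(ii) The given disks may intersect one another, and the first task is to replace them by disjoint ones. We show by induction on $n$ that the components $K_1,\dots,K_n$ bound disjoint smooth disks; for $n=1$ there is nothing to prove. The link $K_2\cup\dots\cup K_n$ satisfies the hypothesis, so $K_2,\dots,K_n$ bound disjoint disks $\Delta_2,\dots,\Delta_n$, which may meet $K_1$. Let $\Delta$ be a disk bounded by $K_1$ with $\Delta\cap L=K_1$. Extend $\Delta$ to a slightly larger disk and take a thin tubular neighborhood of it. This gives an open set $O\cong\mathbb{R}^3$, disjoint from $K_2\cup\dots\cup K_n$, in whose coordinates $\Delta$ is a round flat disk. The set $Z=\Delta_2\cup\dots\cup\Delta_n$ is closed and nowhere dense, so some point $z\in O$ has a neighborhood disjoint from $Z$. In the coordinates of $O$ take the vector field $x\mapsto z-x$, multiplied by a compactly supported function equal to $1$ on a ball about $z$ that contains $\Delta$. On that ball its flow at time $r\ge0$ is $x\mapsto z+e^{-r}(x-z)$. So for large $r$ the flow is a diffeomorphism $g$ of $\mathbb{R}P^3$, supported in $O$, with $g(\Delta)\cap Z=\emptyset$. Then $\Delta,g^{-1}(\Delta_2),\dots,g^{-1}(\Delta_n)$ are disjoint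 disks, and their boundaries are $K_1,\dots,K_n$ because $g$ fixes $K_2,\dots,K_n$ pointwise.

Now let $\Delta_1,\dots,\Delta_n$ be disjoint disks bounded by the components, and let $Q_1,\dots,Q_n$ be disjoint round disks in the plane $\mathbb{R}^2\times0\subset\mathbb{R}^3$, which lies in a flat plane. For each $j$ the manifold $\mathbb{R}P^3-(Q_1\cup\dots\cup Q_j)$ is connected: it contains as a dense subset the connected set formed by the two open half-spaces of $\mathbb{R}^3$ and the points of $\mathbb{R}^2\times0$ outside the disks. By the disk theorem, move $\Delta_1$ to $Q_1$. The image of $\Delta_2$ then lies in the complement of $Q_1$, and an isotopy with compact support in that complement moves it to $Q_2$ and fixes $Q_1$. After $n$ such steps each $\Delta_j$ has been carried to $Q_j$.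
\end{proof}

\subsection{The free product}

The ball $E$ splits $G$ as a free product, and this is the decisive use of the topological plane. Recall the normal form theorem: in a free product $H*H'$ every element is uniquely a \emph{reduced word}, a finite product of non-trivial letters taken alternately from $H$ and from $H'$. In particular $H$ embeds, and a reduced word of length at least two does not lie in $H$.

The space $E-L$ is path-connected: after applying $\Phi$, a path in $\operatorname{int}E$ can be made transverse to the $1$-manifold $L$ and hence disjoint from it, and points of $\partial E$ are reached through the collar. Thicken $E-L$ and $\mathbb{R}P^3-\operatorname{int}E$ to open sets by adding the outer collar of $\partial E$ and an inner collar thin enough to miss $L$. These open sets are path-connected, deformation retract to $E-L$ and $\mathbb{R}P^3-\operatorname{int}E$, cover $X$, and intersect in a copy of $S^2\times\mathbb{R}$, which is simply connected. Fix a path in $E-L$ from $*$ to a point of $\partial E$ to compare base points. Van Kampen's theorem gives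
\begin{equation}\label{eq:free}
G=H*H',\qquad H=\pi_1(E-L,*),\qquad H'\cong\pi_1(\mathbb{R}P^3-\operatorname{int}E).
\end{equation}
We have $\lambda,\mu\in H$ because $N-K\subset E-L$, and $\rho(H)=1$ because $E$ is simply connected. The same argument with $L$ ignored gives $\pi_1(\mathbb{R}P^3)=\pi_1(E)*H'$, so $\rho$ restricts to an isomorphism $H'\to\mathbb{Z}/2$.

\begin{lemma}\label{lem:free}
Suppose $\lambda\notin M$. If $w\in G$ satisfies $\lambda w\lambda^{-1}\in MwM$, then $\rho(w)=1$.
\end{lemma}

\begin{proof}
Write $\lambda w\lambda^{-1}=\mu^iw\mu^j$. Multiplying by $w^{-1}\mu^{-i}$ on the left and by $\lambda$ on the right gives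
\begin{equation}\label{eq:annulus}
w^{-1}\,(\mu^{-i}\lambda)\,w=\mu^j\lambda .
\end{equation}
Put $a=\mu^{-i}\lambda\in H$; then $a\neq1$ because $\lambda\notin M$. Suppose $w\notin H$. Splitting off the first letter of $w$ if it lies in $H$, write $w=bv$ with $b\in H$ and $v\ne1$ a reduced word that begins with a letter of $H'$. Then $w^{-1}aw=v^{-1}(b^{-1}ab)v$. The word $v^{-1}$ ends with a letter of $H'$, the word $v$ begins with one, and $b^{-1}ab$ is a non-trivial letter of $H$. So this is a reduced word of length at least three, and it does not lie in $H$. This contradicts \eqref{eq:annulus}, whose right side lies in $H$. Hence $w\in H$ and $\rho(w)=1$.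
\end{proof}

Geometrically, \eqref{eq:annulus} describes a map of an annulus into $X$ whose two boundary curves run parallel to $K$ and whose spanning arc closes up to $w$. The lemma says that the spanning arc of such an annulus cannot be essential in $\mathbb{R}P^3$. The rest of the proof builds a forbidden annulus out of segments of lines.

\section{Inner and outer segments}\label{sec:segments}

Two points of a projective line cut it into two segments. For points of $\mathbb{R}^3$ the plane at infinity tells the two apart: one segment is the ordinary chord and the other passes through infinity. A topological plane can meet both segments, so it gives no such rule directly. The double cover $p:S^3\to\mathbb{R}P^3$ does.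

Since $E$ is simply connected, $p^{-1}(E)$ is a disjoint union $\tilde E\sqcup-\tilde E$ of two copies of $E$. Let $\tilde K\subset\tilde N\subset\tilde E$ be the lifts of $K$ and $N$, and let $\tilde\kappa:\mathbb{R}\to\tilde K\subset S^3\subset\mathbb{R}^4$ be the lift of $\kappa$, which is again $1$-periodic. Ordered pairs of distinct points of $K$ are parametrized by the open annulus $A=\tilde A/T$, where
\[
\tilde A=\{(s,t)\in\mathbb{R}^2: s<t<s+1\},\qquad T(s,t)=(s+1,t+1).
\]
The coordinates $(s\bmod 1,\ t-s)$ identify $A$ with $\mathbb{R}/\mathbb{Z}\times(0,1)$. For $v=(s,t)\in\tilde A$ put $\tilde x=\tilde\kappa(s)$, $\tilde y=\tilde\kappa(t)$, $x=p(\tilde x)$, $y=p(\tilde y)$. Then $\tilde x\neq\tilde y$, and $\tilde x\ne-\tilde y$ because $\tilde K\cap-\tilde K=\emptyset$. So these unit vectors are linearly independent. Writing $[a]\in\mathbb{R}P^3$ for the point spanned by $0\neq a\in\mathbb{R}^4$, define for $u\in[0,1]$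
\[
\sigma_{v}(u)=[(1-u)\tilde x+u\tilde y],\qquad \tau_{v}(u)=[(1-u)\tilde y-u\tilde x].
\]
We call $\sigma_v$ the \emph{inner segment}, from $x$ to $y$, and $\tau_v$ the \emph{outer segment}, from $y$ to $x$. Normalizing the vectors lifts $\sigma_v$ to a path in $S^3$ from $\tilde x$ to $\tilde y$, and $\tau_v$ to a path from $\tilde y$ to $-\tilde x$. The following properties will be used.
\begin{itemize}
\item[(S1)] Both segments are continuous in $(v,u)$, and $\sigma_{Tv}=\sigma_v$, $\tau_{Tv}=\tau_v$.
\item[(S2)] Both are injective in $u$, they meet only at $x$ and $y$, and their union is the line $xy$.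
\item[(S3)] The formula for $\sigma$ defines a continuous map for $s\le t\le s+1$, and $\sigma_{(s,t)}$ is the constant path at $\kappa(s)$ when $t=s$ or $t=s+1$.
\end{itemize}
Property (S1) is read off from the formulas. For (S2) use coordinates in the basis $\tilde x,\tilde y$. The determinant of $(1-u,u)$ and $(1-u',u')$ is $u'-u$, and so is that of $(-u',1-u')$ and $(-u,1-u)$ up to sign, which gives injectivity. The determinant of $(1-u,u)$ and $(-u',1-u')$ is $(1-u)(1-u')+uu'$, which vanishes only for $(u,u')=(0,1)$ and $(1,0)$. Every non-zero vector is, up to sign, of the form $(a,b)$ with $a,b\geq0$ or with $a\le0\le b$. For (S3), the vector $(1-u)\tilde x+u\tilde y$ can vanish for unit vectors only if $\tilde x=-\tilde y$, which never happens.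

If $E\subset\mathbb{R}^3$ and $\tilde E$ is the lift given by $x\mapsto(x,1)/|(x,1)|$, then a combination of $\tilde x$ and $\tilde y$ with non-negative coefficients represents a convex combination of $x$ and $y$. So in this case $\sigma_v$ is the chord, and $\tau_v$ consists of two rays joined at infinity. In general the inner segment need not lie in $E$.

\section{The argument for a Hopf link}\label{sec:hopf}

Let $K\subset\mathbb{R}^3$ be the unit circle in the plane $z=0$, with $\kappa(s)=(\cos2\pi s,\sin2\pi s,0)$, and let $K'$ be the unit circle in the plane $y=0$ centered at $(1,0,0)$. The link $L=K\cup K'$ is the Hopf link. The circle $K'$ crosses the plane $z=0$ at $o=(0,0,0)$ and $o'=(2,0,0)$. Let $E$ be a large round ball about the origin, and frame the tube of $K$ so that $e(s)=(1+\varepsilon)\kappa(s)$. All secant lines of $K$ lie in the closure of the plane $z=0$, so the geometry is that of Figure~\ref{fig:hopf}. The four collinear points are visible on the $x$-axis; our purpose is to see how the group $G$ detects them.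

The group $H$ of the Hopf link is free abelian on the meridians of $K$ and $K'$, and the exponents of a loop are its linking numbers with $K$ and $K'$. The longitude $\lambda$ has linking number $0$ with $K$ and $\pm1$ with $K'$. So $H=\langle\lambda\rangle\times M$, and $G=H*\langle\omega\rangle$ with $\omega$ of order two. The coset in $H/M$ of a loop is $\lambda^nM$, where $n$ is its linking number with $K'$, suitably oriented; for a loop in the plane $z=0$ this is the winding number about $o$ minus the winding number about $o'$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw[thick] (0,0) circle (1);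
\node at (-0.95,0.85) {$K$};
\draw (40:1) -- (220:1);
\draw[dashed,->] (220:1) -- (220:2);
\draw[dashed,->] (40:2.2) -- (40:1.1);
\fill (0,0) circle (1.5pt) node[below right] {$o$};
\fill (2,0) circle (1.5pt) node[below] {$o'$};
\fill (40:1) circle (1.5pt) node[above] {$x$};
\fill (220:1) circle (1.5pt) node[below] {$y$};
\begin{scope}[xshift=3.6cm,yshift=-1.2cm]
\draw[dotted] (-0.3,0) -- (6.3,0) node[right] {\scriptsize $0$};
\draw[dotted] (-0.3,2.4) -- (6.3,2.4) node[right] {\scriptsize $1$};
\draw[thick] (-0.3,1.2) -- (6.3,1.2) node[right] {\scriptsize $\frac12$};
\fill (0,1.2) circle (1.8pt) node[below] {\scriptsize $s=0$};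
\fill (2,1.2) circle (1.8pt) node[below] {\scriptsize $\frac12$};
\fill (4,1.2) circle (1.8pt) node[below] {\scriptsize $1$};
\fill (6,1.2) circle (1.8pt) node[below] {\scriptsize $\frac32$};
\node[above] at (1,1.2) {\scriptsize $M\omega M$};
\node[above] at (3,1.2) {\scriptsize $M\lambda\omega M$};
\node[above] at (5,1.2) {\scriptsize $M\lambda\omega\lambda^{-1}M$};
\node at (3,0.3) {\scriptsize inner class $M$};
\node at (3,2.1) {\scriptsize inner class $\lambda^{-1}M$};
\end{scope}
\end{tikzpicture}
\caption{A round Hopf link $K\cup K'$. Left: the plane of $K$, which $K'$ crosses at $o$ and $o'$, with an inner segment (solid, a diameter) and the complementary outer segment (dashed, through infinity). Right: the strip of pairs $(\kappa(s),\kappa(t))$, with $s$ horizontal and $t-s$ vertical. The class of the inner segment changes across the line $t-s=\frac12$ of diameters. Along that line the class of the outer segment is as marked; it jumps at the dots, which correspond to the line through $o$ and $o'$, with four points on the link.}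
\label{fig:hopf}
\end{figure}

\emph{Inner segments.} Let $v=(s,t)\in\tilde A$. Close the chord $\sigma_v$ up to a loop at $*$: follow $e$ from parameter $0$ to $s$, cross along the chord, and return along $e$ from parameter $t$ to $0$. Near each end of the chord the loop has to step around $K$, and the way it does so is ambiguous by a power of $\mu$. So the chord defines a double coset of $M$, which here is a coset $\lambda^nM$. To find $n$, push the loop onto $K$ and cancel the common arc $\kappa([0,s])$. What remains is the chord followed by the arc $\kappa([s,t])$ run backward, which is the clockwise boundary of the region between the chord and that arc. The region contains $o$ exactly when $t-s>\frac12$, and never contains $o'$. So the inner class is $M$ for $t-s<\frac12$ and $\lambda^{-1}M$ for $t-s>\frac12$. It changes across the set $F=\{t-s=\frac12\}$ of diameters, whose chords pass through $o\in L$. For $v\in F$ the loop must also step around $K'$; if all ways of doing so are allowed, the set of classes obtained is all of $H$, which contains the classes on both sides of $F$.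

\emph{Outer segments over $F$.} Let $v=(s,s+\frac12)$. The outer segment consists of two radial rays, and the ray from $\kappa(r)$ passes through $e(r)$. For $r\notin\mathbb{Z}$ this ray misses $o'$; let $a_r\in H$ be the class of the loop that follows $e$ from $0$ to $r$, runs out along the ray to $\partial E$, moves in $\partial E$ to the base point there, and returns to $*$ along the fixed path of \eqref{eq:free}. It is well defined since $\partial E$ is simply connected, it is constant for $r$ in an interval $(n,n+1)$, and $a_{r+1}=\lambda a_r$. Take as fixed path $e|_{[0,1/2]}$ followed by the ray; then $a_{1/2}=1$, and so $a_r=\lambda^{\lfloor r\rfloor}$. Closing up $\tau_v$ as before gives $a_{s+1/2}\,\omega'\,a_s^{-1}$, where $\omega'\in H'$ is contributed by the part of the line outside $E$. In $\mathbb{R}P^3$ the loop is homotopic to a projective line, so $\omega'=\omega$. The outer class is therefore the double coset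
\[
M\,\lambda^{\lfloor s+1/2\rfloor}\,\omega\,\lambda^{-\lfloor s\rfloor}\,M\qquad(s\notin\tfrac12\mathbb{Z}).
\]
By uniqueness of reduced words, an element $a\omega b$ with $a,b\in H$ determines $a$ and $b$, so different pairs of exponents give different double cosets.

\emph{The mechanism.} Replacing $v$ by $Tv$ leaves the segment unchanged and conjugates its class by $\lambda$. By Lemma~\ref{lem:free} this conjugation moves the double coset. But the class is constant as long as the outer segment meets no point of $L$. Hence, on the way from $v$ to $Tv$ along $F$, the outer segment must hit $L$, and at that moment the line carries two points of $K$, one point of $L$ on the inner segment and one on the outer segment.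

\begin{example}\label{ex:axis}
Replace $K'$ by the projective line $\ell$ that closes up the $z$-axis. In homogeneous coordinates $[x:y:z:w]$, the function $x+iy$ on $S^3$ vanishes exactly on $p^{-1}(\ell)$ and winds once around $0$ along $\tilde K$. A disk bounded by $K$ and missing $\ell$ would lift to a disk bounded by $\tilde K$ on which $x+iy\ne0$, so there is no such disk. Yet every secant line of $K$ lies in the flat plane $z=0$, which meets $\ell$ only at $o$, so no line has two points on $K$ and four on $K\cup\ell$. The conclusion of Theorem~\ref{thm:main}(a) fails, and so does the hypothesis: $\ell$ is not null-homotopic, so it meets every topological plane. In the argument above, the point $o'$ has disappeared. The part of the flat plane $z=0$ outside the open disk of radius $1+\varepsilon$ is a M\"obius band in $X$. It contains $\lambda$ and the loop $w$ formed by $e|_{[0,1/2]}$ and the part of the $x$-axis that passes through infinity. Its fundamental group is cyclic, so $\lambda w\lambda^{-1}=w$ although $\rho(w)\ne1$.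
\end{example}

For a general tame link three things have to be supplied. A segment may touch $L$ without crossing it, and points of contact may appear and disappear, so we need a definition of the class that survives this. The set $F$ is then only a closed set and need not contain a path from $v$ to $Tv$. And the classes near the two ends of the annulus have to be computed without a picture. The next section deals with the first and third points, and Section~\ref{sec:proof} with the second.

\section{Classes of paths with endpoints on \texorpdfstring{$K$}{K}}\label{sec:classes}

\subsection{Standard neighborhoods}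

For $s\in\mathbb{R}$ let
\[
N(s)=\psi\bigl(\kappa((s-\tfrac14,s+\tfrac14))\times D^2\bigr),
\]
so that $N(s+1)=N(s)$. A \emph{standard neighborhood} of $q\in L$ is an open set $B\ni q$, contained in the tube of the component of $q$, with a homeomorphism of triples $(B,B\cap L,q)\cong(\mathbb{R}^3,\mathbb{R}\times0,0)$; if $q=\kappa(s)\in K$ we also require $B\subset N(s)$. Products of a short open arc with a small open disk in the tube are standard, so standard neighborhoods form a basis of neighborhoods of $q$. The set $B$ is simply connected and lies in $E$, and $B-L$ is path-connected. This local model is where tameness enters, apart from the existence of $\lambda$ and $\mu$ and Lemma~\ref{lem:disks}.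

\begin{lemma}\label{lem:shrink}
Let $B'\subset B$ be standard neighborhoods of $q$. Every path in $B-L$ with endpoints in $B'-L$ is homotopic rel endpoints in $B-L$ to a path in $B'-L$.
\end{lemma}

\begin{proof}
In the coordinates of $B$, let $B''\subset B'$ be a small round open ball about $q$. The inclusion $B''-L\to B-L$ is a homotopy equivalence, since a radial shrinking of $\mathbb{R}^3$ into $B''$ preserves the axis and its complement. The induced isomorphism of fundamental groups factors through $\pi_1(B'-L)$, so $\pi_1(B'-L)\to\pi_1(B-L)$ is onto, for any base point since $B'-L$ is path-connected. Given a path $\eta$ as in the statement, choose a path $\eta'$ in $B'-L$ with the same endpoints. The loop $\eta\eta'^{-1}$ is homotopic in $B-L$ to a loop $\zeta$ in $B'-L$, and $\eta\simeq\zeta\eta'$.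
\end{proof}

\subsection{Types}

To close a path up to a loop at $*$ we join its ends to $*$ inside $N-K$. Such a connecting path is ambiguous by powers of both $\mu$ and $\lambda$. The ambiguity by $\lambda$ would destroy the information we want, and we remove it by using the real parameters $s,t$ in place of the points $\kappa(s),\kappa(t)$. This is the reason for working on $\tilde A$.

The map $\hat N=\mathbb{R}\times(D^2\setminus0)\to N-K$, $(s,z)\mapsto\psi(\kappa(s),z)$, is a covering with deck transformations $(s,z)\mapsto(s+n,z)$. The group $\pi_1(\hat N,(0,1))$ is generated by the loop $\theta\mapsto(0,e^{2\pi i\theta})$, which lies over $\mu$. For a path $c$ in $N-K$ starting at $*$, let the \emph{height} $\operatorname{ht}(c)\in\mathbb{R}$ be the first coordinate of the endpoint of the lift of $c$ that starts at $(0,1)$. Since $\mu$ lifts to a loop and $\lambda$ lifts to a path from $(0,1)$ to $(1,1)$,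
\begin{equation}\label{eq:height}
\operatorname{ht}(\mu^ic)=\operatorname{ht}(c),\qquad\operatorname{ht}(\lambda^nc)=\operatorname{ht}(c)+n .
\end{equation}
We say that $c$ has \emph{type $s$} if $|\operatorname{ht}(c)-s|<\frac14$. Such a path ends in $N(s)-K$. Below, $\simeq$ for these paths means homotopy rel endpoints in $N-K\subset X$.

\begin{lemma}\label{lem:types}
\begin{enumerate}
\item[(T1)] Every $z\in N(s)-K$ is the endpoint of a path $c$ of type $s$. The paths $\mu^ic$ have type $s$, and every path $c'$ of type $s$ to $z$ satisfies $c'\simeq\mu^ic$ for some $i\in\mathbb{Z}$.
\item[(T2)] If $c$ has type $s$ and $b$ is a path in $N(s)-K$ starting at the endpoint of $c$, then $cb$ has type $s$.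
\item[(T3)] If $c$ has type $s$, then $\lambda c$ has type $s+1$, and every path $c'$ of type $s+1$ satisfies $c'\simeq\lambda c$ for some $c$ of type $s$.
\item[(T4)] If $c$ has type $s$, ends in $N(s')$, and $|s-s'|<\frac12$, then $c$ has type $s'$.
\end{enumerate}
\end{lemma}

\begin{proof}
The preimage of $N(s)-K$ in $\hat N$ is the disjoint union of the open sheets $(s+n-\frac14,s+n+\frac14)\times(D^2\setminus0)$, $n\in\mathbb{Z}$, each mapped homeomorphically, and type $s$ means that the lift ends in the sheet $n=0$. For (T1), join $(0,1)$ to the lift $\hat z$ of $z$ in that sheet and project. If $c'$ is another path of type $s$ to $z$, its lift also ends at $\hat z$, so $c'c^{-1}$ lifts to a loop and is homotopic to some $\mu^i$. The remaining claim is \eqref{eq:height}. For (T2), the lift of $b$ starts in the sheet $n=0$ and cannot leave it. For (T3), use \eqref{eq:height} and take $c=\lambda^{-1}c'$. For (T4), there is an integer $n$ with $|\operatorname{ht}(c)-n-s'|<\frac14$, and $|n|\le|\operatorname{ht}(c)-s|+|s-s'|+|s'+n-\operatorname{ht}(c)|<\frac14+\frac12+\frac14=1$, so $n=0$.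
\end{proof}

\subsection{Push-offs}

A path that meets $L$ has no class in $G$. We do not choose a way of pushing it off $L$, since no choice would be continuous in families; we take all ways at once.

Let $\beta:[0,1]\to\mathbb{R}P^3$ be a path from $\kappa(s)$ to $\kappa(t)$ such that $\beta^{-1}(L)=\{0=u_0<\dots<u_k=1\}$ is finite. \emph{Data} for $\beta$ consist of standard neighborhoods $B_i$ of $\beta(u_i)$ and pairwise disjoint closed intervals $J_i$, with $J_i$ a neighborhood of $u_i$ in $[0,1]$ and $\beta(J_i)\subset B_i$. Note that $J_i\cap\beta^{-1}(L)=\{u_i\}$, so $\beta$ sends the endpoints of $J_i$ that lie in $(0,1)$ into $B_i-L$. A \emph{push-off} of $\beta$ for these data is a path $\beta':[0,1]\to X$ with $\beta'=\beta$ outside $\bigcup J_i$ (and so, by continuity, at those endpoints) and $\beta'(J_i)\subset B_i-L$. Push-offs exist because the sets $B_i-L$ are path-connected. The endpoints $\beta'(0)\in B_0\subset N(s)$ and $\beta'(1)\in B_k\subset N(t)$ are free to vary. Define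
\[
\operatorname{Cl}(\beta;s,t)=\bigl\{[c\,\beta'\,c'^{-1}]\bigr\}\subset G,
\]
where $\beta'$ runs over all push-offs, $c$ over all paths of type $s$ to $\beta'(0)$, and $c'$ over all paths of type $t$ to $\beta'(1)$. By (T1) this set is non-empty. It is a union of double cosets of $M$, because replacing $c,c'$ by $\mu^ic,\mu^{-j}c'$ multiplies the class by $\mu^i$ on the left and $\mu^j$ on the right.

\begin{lemma}\label{lem:class}
\begin{enumerate}
\item[(i)] $\operatorname{Cl}(\beta;s,t)$ does not depend on the data.
\item[(ii)] $\operatorname{Cl}(\beta;s+1,t+1)=\lambda\operatorname{Cl}(\beta;s,t)\lambda^{-1}$.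
\item[(iii)] If $\beta((0,1))\cap L=\emptyset$, then $\operatorname{Cl}(\beta;s,t)$ is a single double coset $MgM$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Two sets of data $(B_i,J_i)$, $(B_i',J_i')$ have a common refinement: choose standard neighborhoods $B_i''\subset B_i\cap B_i'$ of $\beta(u_i)$ and then intervals $J_i''\subset J_i\cap J_i'$ with $\beta(J_i'')\subset B_i''$. So it suffices to treat the case $B_i'\subset B_i$, $J_i'\subset J_i$. A push-off for the smaller data is one for the larger, since on $J_i\setminus J_i'$ it equals $\beta$, which maps this set into $B_i-L$. Conversely, let $\beta'$ be a push-off for the larger data, with connecting paths $c,c'$. We modify $c\beta'c'^{-1}$ by homotopies in $X$, one interval at a time.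

Let $0<i<k$, $J_i=[l,r]$, $J_i'=[l',r']$. The path $\eta=(\beta|_{[l,l']})^{-1}\cdot\beta'|_{[l,r]}\cdot(\beta|_{[r',r]})^{-1}$ lies in $B_i-L$ and runs from $\beta(l')$ to $\beta(r')$, both in $B_i'-L$. By Lemma~\ref{lem:shrink} it is homotopic in $B_i-L$ to a path $\eta'$ in $B_i'-L$. So $\beta'|_{[l,r]}\simeq\beta|_{[l,l']}\cdot\eta'\cdot\beta|_{[r',r]}$, and the right side can be parametrized as $\beta$ on $[l,l']\cup[r',r]$ and $\eta'$ on $[l',r']$.

Let $i=0$, $J_0=[0,r]$, $J_0'=[0,r']$. Choose any path $\eta'$ in $B_0'-L$ ending at $\beta(r')$, and put $b=\beta'|_{[0,r]}\cdot(\beta|_{[r',r]})^{-1}\cdot\eta'^{-1}$, a path in $B_0-L\subset N(s)-K$. Then $c\cdot\beta'|_{[0,r]}\simeq(cb)\cdot\eta'\cdot\beta|_{[r',r]}$, and $cb$ has type $s$ by (T2). The case $i=k$ is the case $i=0$ for the reversed path, with $c'$ and $t$ in place of $c$ and $s$. Altogether $[c\beta'c'^{-1}]$ is obtained from a push-off for the smaller data.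

(ii) Data and push-offs are the same on both sides, and by (T3) the connecting paths on the left are, up to homotopy, the paths $\lambda c$, $\lambda c'$ with $c,c'$ of types $s,t$.

(iii) Here $k=1$; let $J_0=[0,r]$ and $J_1=[l,1]$. Fix paths $c_0$ of type $s$ to $\beta(r)$ and $c_1$ of type $t$ to $\beta(l)$, and let $g=[c_0\cdot\beta|_{[r,l]}\cdot c_1^{-1}]$. For any $\beta',c,c'$, the paths $c\cdot\beta'|_{[0,r]}$ and $c'\cdot(\beta'|_{[l,1]})^{-1}$ have types $s$ and $t$ by (T2) and end at $\beta(r)$ and $\beta(l)$. By (T1) they are homotopic to $\mu^ic_0$ and $\mu^jc_1$. Since $\beta'=\beta$ on $[r,l]$, we get $[c\beta'c'^{-1}]=\mu^ig\mu^{-j}$. So the set lies in $MgM$, and a non-empty union of double cosets contained in $MgM$ equals it.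
\end{proof}

When the path moves a little, it may lose an intersection with $L$ by passing on one side, or one intersection may split into several. In either case everything happens inside the neighborhoods $B_i$, where the push-offs of the original path were already allowed to do anything. So the set of classes can only shrink.

\begin{lemma}[semicontinuity]\label{lem:semi}
Let $\Omega\subset\mathbb{R}^2$ be open, let $s,t:\Omega\to\mathbb{R}$ and $(v,u)\mapsto\beta_v(u)$, $\Omega\times[0,1]\to\mathbb{R}P^3$, be continuous, and suppose that each $\beta_v$ is a path from $\kappa(s(v))$ to $\kappa(t(v))$ with $\beta_v^{-1}(L)$ finite. Then each $v_0\in\Omega$ has a neighborhood $\Omega_0$ such that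
\[
\operatorname{Cl}(\beta_v;s(v),t(v))\subset\operatorname{Cl}(\beta_{v_0};s(v_0),t(v_0))\qquad\text{for all }v\in\Omega_0 .
\]
\end{lemma}

\begin{proof}
Take data $(B_i,J_i)_{0\le i\le k}$ for $\beta_{v_0}$. Interiors of intervals are taken relative to $[0,1]$. Let $Z=[0,1]\setminus\bigcup\operatorname{int}J_i$, a union of $k$ disjoint closed intervals. The path $\beta_{v_0}$ maps the compact sets $J_i$ and $Z$ into the open sets $B_i$ and $X$. By compactness there is a round open disk $\Omega_0\subset\Omega$ about $v_0$ such that for all $v\in\Omega_0$
\[
\beta_v(J_i)\subset B_i,\qquad\beta_v(Z)\subset X,\qquad|s(v)-s(v_0)|<\tfrac12,\qquad|t(v)-t(v_0)|<\tfrac12 .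
\]
Fix $v\in\Omega_0$. Every $u\in\beta_v^{-1}(L)$ lies in some $\operatorname{int}J_i$. By Lemma~\ref{lem:class}(i) we may compute the set for $\beta_v$ with data so small that the interval around such a $u$ lies in $\operatorname{int}J_i$ and the standard neighborhood of $\beta_v(u)$ lies in $B_i$. Let $\beta'$ be a push-off of $\beta_v$ for such data, with connecting paths $c,c'$ of types $s(v),t(v)$. Then $\beta'(J_i)\subset B_i-L$, and $\beta'=\beta_v$ on $Z$.

Let $v_\theta=(1-\theta)v_0+\theta v\in\Omega_0$ for $0\le\theta\le1$. For an endpoint $l\in(0,1)$ of some $J_i$, let $\pi_l$ be the track $\theta\mapsto\beta_{v_\theta}(l)$, from $\beta_{v_0}(l)$ to $\beta_v(l)$. Since $l\in J_i\cap Z$, the track lies in $B_i-L$. For each component $[a,b]$ of $Z$, the map $(\theta,u)\mapsto\beta_{v_\theta}(u)$ sends the square $[0,1]\times[a,b]$ into $X$, so $\beta_v|_{[a,b]}\simeq\pi_a^{-1}\cdot\beta_{v_0}|_{[a,b]}\cdot\pi_b$ in $X$. Substituting this into $\beta'$ and regrouping shows that $\beta'$ is homotopic rel endpoints in $X$ to the path $\beta''$ that equals $\beta_{v_0}$ on $Z$ and is $\pi_l\cdot\beta'|_{[l,r]}\cdot\pi_r^{-1}$ on $J_i=[l,r]$, with $\pi_l$ omitted for $i=0$ and $\pi_r^{-1}$ omitted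 for $i=k$. This $\beta''$ is a push-off of $\beta_{v_0}$ for the data $(B_i,J_i)$.

The path $c$ ends in $B_0\subset N(s(v_0))$ and $c'$ ends in $B_k\subset N(t(v_0))$, so by (T4) they have types $s(v_0)$ and $t(v_0)$. Hence $[c\beta'c'^{-1}]=[c\beta''c'^{-1}]$ lies in $\operatorname{Cl}(\beta_{v_0};s(v_0),t(v_0))$.
\end{proof}

\subsection{The classes of the two segments}\label{sub:two}

Assume in this subsection that every line containing at least two points of $K$ meets $L$ in a finite set. By (S2) the segments $\sigma_v,\tau_v$ then have finitely many parameters on $L$, and for $v=(s,t)\in\tilde A$ we can define the \emph{inner} and \emph{outer classes}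
\[
\mathcal{I}(v)=\operatorname{Cl}(\sigma_v;s,t),\qquad\mathcal{O}(v)=\operatorname{Cl}(\tau_v;t,s).
\]
By (S1), Lemma~\ref{lem:semi} applies to both families, and Lemma~\ref{lem:class}(ii) gives
\begin{equation}\label{eq:equiv}
\mathcal{I}(Tv)=\lambda\,\mathcal{I}(v)\,\lambda^{-1},\qquad\mathcal{O}(Tv)=\lambda\,\mathcal{O}(v)\,\lambda^{-1}.
\end{equation}

\begin{lemma}\label{lem:outer}
Every $w\in\mathcal{O}(v)$ has $\rho(w)\neq1$.
\end{lemma}

\begin{proof}
Let $w=[c\,\tau'c'^{-1}]$ with $\tau'$ a push-off of $\tau=\tau_v$ for data $(B_i,J_i)_{0\le i\le k}$. To compute $\rho(w)$ we may use homotopies in $\mathbb{R}P^3$, where $L$ is no obstacle. Choose a path $a$ in $B_0$ from $\tau'(0)$ to $y$ and a path $b$ in $B_k$ from $\tau'(1)$ to $x$. Each $B_i$ is simply connected, so $\tau'|_{J_i}\simeq\tau|_{J_i}$ for $0<i<k$, $\tau'|_{J_0}\simeq a\cdot\tau|_{J_0}$ and $\tau'|_{J_k}\simeq\tau|_{J_k}\cdot b^{-1}$. Thus $\rho(w)$ is the class of $(ca)\,\tau\,(c'b)^{-1}$, where $ca$ and $c'b$ are paths in $N$ from $*$ to $y$ and to $x$. Lift this loop starting at the point $\tilde *\in\tilde N$ over $*$. Since $p^{-1}(N)=\tilde N\sqcup-\tilde N$, the lift of $ca$ stays in $\tilde N$ and ends at $\tilde y$. The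 lift of $\tau$ runs from $\tilde y$ to $-\tilde x\in-\tilde N$. The lift of $(c'b)^{-1}$ stays in $-\tilde N$ and ends at $-\tilde *$. The lift is not closed, so $\rho(w)\ne1$.
\end{proof}

At both ends of the annulus the inner segment is short. The two ends differ in the connecting paths: when $t$ is close to $s+1$, the return path $c'^{-1}$ runs once more around $K$ than $c$ does.

\begin{lemma}\label{lem:ends}
There is $\delta\in(0,\frac12)$ such that $\mathcal{I}(s,t)\subset M$ if $t-s<\delta$, and $\mathcal{I}(s,t)\subset\lambda^{-1}M$ if $t-s>1-\delta$.
\end{lemma}

\begin{proof}
Fix $s_0\in\mathbb{R}$ and a standard neighborhood $B$ of $\kappa(s_0)$; thus $B\subset N(s_0)=N(s_0+1)$. By (S3) and compactness of $[0,1]$ there is $\epsilon=\epsilon(s_0)\in(0,\frac12)$ such that $\sigma_{(s,t)}([0,1])\subset B$ whenever $(s,t)\in\tilde A$, $|s-s_0|<\epsilon$, and either $|t-s_0|<\epsilon$ or $|t-s_0-1|<\epsilon$. For such $(s,t)$ use data with all standard neighborhoods inside $B$, as Lemma~\ref{lem:class}(i) allows. Then every push-off $\sigma'$ lies in $B-L$. Let $c,c'$ be connecting paths of types $s,t$. By (T4) $c$ has type $s_0$, and by (T2) so does $c\sigma'$, which ends at the same point as $c'$.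

If $|t-s_0|<\epsilon$, then $c'$ has type $s_0$ by (T4), and $[c\sigma'c'^{-1}]\in M$ by (T1). If $|t-s_0-1|<\epsilon$, then $c'$ has type $s_0+1$ by (T4), and so does $\lambda c\sigma'$ by (T3). By (T1), $c'\simeq\mu^i\lambda c\sigma'$ for some $i$, and therefore $[c\sigma'c'^{-1}]=\lambda^{-1}\mu^{-i}\in\lambda^{-1}M$.

Cover $[0,1]$ by finitely many of the intervals of radius $\epsilon(s_0)/2$ about points $s_0$, and let $\delta$ be the least of their radii. If $s\in[0,1]$, pick such an interval containing $s$. Then $t-s<\delta$ gives $|t-s_0|<\epsilon(s_0)$, and $t-s>1-\delta$ gives $|t-s_0-1|<\epsilon(s_0)$. This proves the lemma for $s\in[0,1]$. It follows for all $s$ from \eqref{eq:equiv}, because $M$ and $\lambda^{-1}M$ are invariant under conjugation by $\lambda$.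
\end{proof}

\section{Proof of Theorem \ref{thm:main}}\label{sec:proof}

If $L$ is non-trivial, Lemma~\ref{lem:disks}(ii) provides a component that bounds no tame disk with interior disjoint from $L$. So (b) follows from (a), and it remains to prove (a).

Suppose that $K$ bounds no tame disk with interior disjoint from $L$, and that every line with at least two points on $K$ has at most three points on $L$. Then $\lambda\notin M$ by Lemma~\ref{lem:disks}(i), and the finiteness assumption of Section~\ref{sub:two} holds. Let $\delta$ be as in Lemma~\ref{lem:ends}.

\subsection*{Step 1: the set where the inner class changes}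
Let
\[
U=\{v\in\tilde A:\mathcal{I}(v)\subset M\},\qquad V=\{v\in\tilde A:\mathcal{I}(v)\cap M=\emptyset\},\qquad F=\tilde A\setminus(U\cup V).
\]
Both defining conditions pass to subsets, so $U$ and $V$ are open by Lemma~\ref{lem:semi}. They are disjoint since $\mathcal{I}(v)\neq\emptyset$. All three sets are $T$-invariant by \eqref{eq:equiv}, because $\lambda M\lambda^{-1}=M$. Since $\lambda\notin M$, the cosets $M$ and $\lambda^{-1}M$ are disjoint, and Lemma~\ref{lem:ends} gives
\[
\{t-s<\delta\}\subset U,\qquad\{t-s>1-\delta\}\subset V .
\]
So $F$ is closed and lies in the band $\delta\le t-s\le1-\delta$.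

\subsection*{Step 2: over $F$ the outer segment misses $L$}
Let $v\in F$. If $\sigma_v((0,1))$ were disjoint from $L$, then $\mathcal{I}(v)$ would be a single double coset by Lemma~\ref{lem:class}(iii). A double coset of $M$ equals $M$ or is disjoint from $M$, so $v$ would lie in $U$ or in $V$. Hence some point of $L$ is interior to the inner segment. By (S2) it is different from $x$ and $y$ and does not lie on $\tau_v$. A point of $L$ interior to $\tau_v$ would be a fourth point of $L$ on the line $xy$, which we have excluded. So $\tau_v((0,1))\cap L=\emptyset$, and $\mathcal{O}(v)$ is a single double coset by Lemma~\ref{lem:class}(iii).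

\subsection*{Step 3: the outer class is locally constant near $F$}
Let $W$ be the set of points $v\in\tilde A$ with $\delta/2<t-s<1-\delta/2$ that have a neighborhood on which $\mathcal{O}$ is constant, with value a single double coset. The set $W$ is open by its definition. It is $T$-invariant by \eqref{eq:equiv}, since $\lambda^{\pm1}(MwM)\lambda^{\mp1}=M\lambda^{\pm1}w\lambda^{\mp1}M$ is again a single double coset. And $F\subset W$: for $v\in F$, Lemma~\ref{lem:semi} gives a neighborhood on which $\mathcal{O}(v')\subset\mathcal{O}(v)$; as $\mathcal{O}(v')$ is a non-empty union of double cosets and $\mathcal{O}(v)$ is a single one, they are equal. At this point semicontinuity has become continuity, because a single double coset cannot shrink.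

\subsection*{Step 4: a path in $W$ from some $v$ to $Tv$}
We know only that $F$ is a closed set lying between $U$ and $V$. We therefore look for the path in the open set $W$, as a level curve of a function that goes from $0$ to $1$ across $W$.

Work in $A=\mathbb{R}/\mathbb{Z}\times(0,1)$ and denote the images of the $T$-invariant sets $U,V,F,W$ by the same letters; $U,V,W$ are open in $A$. Since $F\subset W$, the closed set $A\setminus W$ is contained in $U\cup V$, and it is the disjoint union of
\[
U\setminus W=(A\setminus W)\setminus V\qquad\text{and}\qquad V\setminus W=(A\setminus W)\setminus U ,
\]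
both closed in $A$. Disjoint closed subsets of a smooth manifold are separated by a smooth function, so there is a smooth $f:A\to[0,1]$ with $f=0$ on $U\setminus W$ and $f=1$ on $V\setminus W$. Points with $t-s\le\delta/2$ lie in $U\setminus W$ and points with $t-s\geq1-\delta/2$ lie in $V\setminus W$, so $f=0$ near one end of $A$ and $f=1$ near the other.

Let $R=\{0\}\times(0,1)\subset A$. By Sard's theorem there is $a\in(0,1)$ that is a regular value of both $f$ and $f|_R$. The level set $f^{-1}(a)$ lies in $W$. It is a closed subset of the compact band $\delta/2\le t-s\le1-\delta/2$, hence a compact $1$-manifold without boundary, that is, a finite union of disjoint smooth circles. The function $f|_R-a$ is negative near one end of $R$, positive near the other, and has finitely many zeros, at each of which its derivative is non-zero and it changes sign. So $f^{-1}(a)\cap R$ has an odd number of points, and some circle $\Gamma\subset f^{-1}(a)$ meets $R$ in an odd number of points.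

Consider the first coordinate $s:\Gamma\to\mathbb{R}/\mathbb{Z}$, and let $d$ be its degree for some orientation of $\Gamma$. The preimage of $0$ is $\Gamma\cap R$. At such a point the tangent line of $\Gamma$ is $\ker df$, which is not the tangent line of $R$ because $d(f|_R)\neq0$; so $0$ is a regular value. The degree is a sum of signs $\pm1$ over an odd number of points, so $d$ is odd. On the other hand, embed $A$ in $\mathbb{C}\setminus0$ by $(s,r)\mapsto re^{2\pi is}$. Then $d$ is the winding number about $0$ of a simple closed curve, and we recall that the winding number of a simple closed plane curve about a point off it is $0$ or $\pm1$. Hence $d=\pm1$, and $d=1$ after orienting $\Gamma$ suitably. Lift $\Gamma$, traversed once, to the covering $\tilde A\to A$. The coordinate $s$ increases by $1$ along the lift, so the lift is a path in $W\subset\tilde A$ from some point $v$ to $Tv$.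

\subsection*{Step 5: the contradiction}
The function $\mathcal{O}$ is locally constant on $W$, so it is constant along the path, and $\mathcal{O}(Tv)=\mathcal{O}(v)=MwM$ for some $w\in\mathcal{O}(v)$. By \eqref{eq:equiv}, $\lambda w\lambda^{-1}\in\mathcal{O}(Tv)=MwM$. Lemma~\ref{lem:free} gives $\rho(w)=1$, while Lemma~\ref{lem:outer} gives $\rho(w)\ne1$. This contradiction proves (a), and with it Theorem~\ref{thm:main} and the conjecture. \qed

\section{Sharpness}\label{sec:sharp}

Nothing in this section is used in the proof.

\subsection{The numbers two and four}
Let $C_1,C_2\subset\mathbb{R}^3$ be round circles forming a Hopf link, such as those of Section~\ref{sec:hopf}. A line meets each circle in at most two points, so no line has three points on one component or five points on the link. Neither circle bounds a disk in $\mathbb{R}P^3$ missing the other. Indeed, let $\tilde C_1,\tilde C_2$ be the lifts to the open hemisphere of $S^3$ over $\mathbb{R}^3$; their linking number is $\pm1$. A disk bounded by $C_1$ and missing $C_2$ would lift to a disk bounded by $\tilde C_1$ and missing $\tilde C_2$, which forces linking number $0$; the same holds with the indices exchanged. So both components satisfy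 the hypothesis of Theorem~\ref{thm:main}(a), and neither ``two'' nor ``four'' can be increased.

\subsection{Null-homotopy is not enough}
The complement of a topological plane is homeomorphic to $\mathbb{R}^3$, so the components of a link disjoint from one are null-homotopic. The topological plane was used twice: to lift $K$ to a closed curve $\tilde K$ disjoint from $-\tilde K$, for which null-homotopy of $K$ would suffice, and to split $G$ as a free product. The following knot shows that the hypothesis cannot be weakened to null-homotopy of all components.

Let $K$ be the curve
\[
\theta\mapsto[\cos\theta\cos3\theta:\cos\theta\sin3\theta:\sin\theta\cos3\theta:\sin\theta\sin3\theta],\qquad\theta\in\mathbb{R}/\pi\mathbb{Z}.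
\]
Identify $(x_0,x_1,x_2,x_3)\in\mathbb{R}^4$ with the $2\times2$ matrix with rows $(x_0,x_1)$ and $(x_2,x_3)$. The quadric $x_0x_3=x_1x_2$ consists of the classes of the rank-one matrices $\xi\eta^{\mathsf T}$ and is a copy of $\mathbb{R}P^1\times\mathbb{R}P^1$. On it $K$ is the curve $([\cos\theta:\sin\theta],[\cos3\theta:\sin3\theta])$, the graph of a smooth map $\mathbb{R}P^1\to\mathbb{R}P^1$, so $K$ is a smooth knot.

\emph{No four collinear points.} A line not contained in the quadric meets it in at most two points, since a non-zero quadratic form in two variables has at most two zeros in $\mathbb{R}P^1$. If a line through $[\xi\eta^{\mathsf T}]$ and $[\xi'\eta'^{\mathsf T}]$ lies on the quadric, then $\xi\eta^{\mathsf T}+\xi'\eta'^{\mathsf T}$ is singular, so $\xi,\xi'$ or $\eta,\eta'$ are proportional, and the line is $\{[\xi]\}\times\mathbb{R}P^1$ or $\mathbb{R}P^1\times\{[\eta]\}$. A line of the first kind fixes $\theta$ modulo $\pi$ and meets $K$ once. A line of the second kind fixes $3\theta$ modulo $\pi$ and meets $K$ three times.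

\emph{Null-homotopic.} Along the curve, the addition formulas give
\[
x_0+x_3=\cos2\theta,\quad x_1-x_2=\sin2\theta,\quad x_0-x_3=\cos4\theta,\quad x_1+x_2=\sin4\theta .
\]
In the orthogonal coordinates $z_1=(x_0+x_3+i(x_1-x_2))/\sqrt2$, $z_2=(x_0-x_3+i(x_1+x_2))/\sqrt2$ and with $\varphi=2\theta$, the knot $K$ is the image of
\[
\tilde K=\{(e^{i\varphi},e^{2i\varphi})/\sqrt2:\varphi\in\mathbb{R}/2\pi\mathbb{Z}\}\subset S^3\subset\mathbb{C}^2 .
\]
Substituting $\varphi+\pi$ for $\varphi$ shows that $-\tilde K=\{(e^{i\varphi},-e^{2i\varphi})/\sqrt2\}$, which is disjoint from $\tilde K$. So $\tilde K$ maps homeomorphically to $K$, and $K$ is null-homotopic.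

\emph{Non-trivial.} The curves $\tilde K$ and $-\tilde K$ are parallel $(1,2)$ curves on the Clifford torus, with linking number $\pm2$, and this can be seen directly. Let $g=z_2-\sqrt2\,z_1^2$ on $S^3$. At a zero of $g$ the number $r=|z_1|^2$ satisfies $r+2r^2=1$, so $r=\frac12$, and the zero set is exactly $\tilde K$. Along $-\tilde K$ we have $g=-\sqrt2\,e^{2i\varphi}$, which winds twice around $0$. Hence $-\tilde K$ bounds no disk disjoint from $\tilde K$. Suppose that $K$ is trivial. Then it lies in a topological plane, whose preimage in $S^3$ is a $2$-sphere $\Sigma=-\Sigma$ containing the disjoint simple closed curves $\tilde K$ and $-\tilde K$. By the Schoenflies theorem $-\tilde K$ cuts $\Sigma$ into two disks, and the connected set $\tilde K$ lies in the interior of one of them. The other is a disk bounded by $-\tilde K$ and disjoint from $\tilde K$, a contradiction.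

Thus $K$ is a non-trivial null-homotopic knot without four collinear points. By Theorem~\ref{thm:main} it meets every topological plane.

\begin{remark}
For this knot the conclusion of Lemma~\ref{lem:free} fails. The circle acts on $S^3$ by the linear isometries $\varphi\cdot(z_1,z_2)=(e^{i\varphi}z_1,e^{2i\varphi}z_2)$, and the action descends to $\mathbb{R}P^3$ and preserves $K$. Take for $N$ a metric tube, which is invariant. The orbit loop of $*$, for $0\le\varphi\le2\pi$, lies on $\partial N$, and the equivariant projection $\partial N\to K$ sends it once around $K$, so its class is $\lambda\mu^i$ for some $i$ when $K$ is oriented by $\varphi$. For any loop $\gamma$ in $X$ at $*$, the map $(\varphi,u)\mapsto\varphi\cdot\gamma(u)$ of a torus into $X$ shows that $\lambda\mu^i$ commutes with $w=[\gamma]$. So $\lambda w\lambda^{-1}=\mu^{-i}w\mu^i\in MwM$ for every $w\in G$, including those with $\rho(w)\ne1$, which exist because an essential loop in $\mathbb{R}P^3$ can be pushed off $K$. At the same time $\lambda\notin M$ by Lemma~\ref{lem:disks}, since $K$ is non-trivial.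
\end{remark}

\begin{thebibliography}{9}

\bibitem{Hir}
Hirsch, \emph{Differential Topology}, Chapter 8.

\bibitem{Kup}
Greg Kuperberg, \emph{Quadrisecants of knots and links}, arXiv:math/9712205 (1997).

\end{thebibliography}
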